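\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}

\title{Lower bounds for $r$-neighborly embeddings\\ of Euclidean and projective spaces}


\begin{abstract}
An embedding of a manifold $M$ in $\mathbb R^N$ is $r$-neighborly if every $r$ points of $M$ are the exact contact set of some supporting hyperplane. Let $\delta(M,r)$ be the least $N$ for which such an embedding exists. We show that an $r$-neighborly embedding produces an injective continuous map to $\mathbb R^N$ from the manifold of positive measures on $M$ with $r$ atoms, so that the dual Stiefel--Whitney classes of a bundle over the configuration space bound $N$ from below. If $k$ is a power of $2$ and $d(r)$ is the number of ones in the binary representation of $r$, this gives $\delta(\mathbb R^k,r)\ge (k+1)r+(k-1)(r-d(r))$ and $\delta(\mathbb{RP}^k,r)\ge 2kr$ for every $r\ge 1$. These bounds prove a conjecture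 of Vassiliev.
\end{abstract}

\section{The problem and the results}

Let $M$ be a nonempty smooth manifold of dimension $k\ge 1$ and let $r\ge 1$ be an integer.

\begin{definition}
A smooth embedding $\varphi:M\to\mathbb R^N$ is \emph{$r$-neighborly} if for every set $X\subset M$ of $r$ distinct points there is an affine hyperplane in $\mathbb R^N$ that supports $\varphi(M)$ and touches it exactly at the points of $\varphi(X)$. Equivalently (as $M$ is infinite), there is an affine function $\ell_X$ on $\mathbb R^N$ with
\[
\ell_X\ge 0\ \text{ on }\varphi(M),\qquad \ell_X(\varphi(x))=0\iff x\in X .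
\]
The least $N$ for which $M$ has an $r$-neighborly embedding in $\mathbb R^N$ is denoted by $\delta(M,r)$. The embedding is \emph{stably} $r$-neighborly if it is $r$-neighborly and so is every embedding sufficiently close to it in the $C^2$-topology; the corresponding least dimension is $\Delta(M,r)$.
\end{definition}

Obviously $\delta(M,r)\le\Delta(M,r)$. The numbers $\delta(M,r)$ are finite. Indeed, $\mathbb R^m$ has an $r$-neighborly embedding whose coordinates are all nonconstant monomials of degree at most $2r$, because $\ell_X(y)=\prod_{x\in X}|y-x|^2$ is then an affine function of the coordinates. Restricting it to a submanifold $M\subset\mathbb R^m$ gives an $r$-neighborly embedding of $M$.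

\begin{example}\label{ex:small}
(i) The moment curve $t\mapsto(t,t^2,\dots,t^{2r})$ is $r$-neighborly, with $\ell_X(t)=\prod_{x\in X}(t-x)^2$. So $\delta(\mathbb R^1,r)\le 2r$. On the circle $\mathbb{RP}^1=S^1$ take the coordinates $\cos j\theta,\sin j\theta$, $1\le j\le r$, and $\ell_X(\theta)=\prod_{\alpha\in X}(1-\cos(\theta-\alpha))$. This gives $\delta(\mathbb{RP}^1,r)\le 2r$.

(ii) The paraboloid $x\mapsto(x,|x|^2)$ is $1$-neighborly, with $\ell_x(y)=|y-x|^2$. So $\delta(\mathbb R^k,1)\le k+1$.
\end{example}

A first guess comes from counting. A hyperplane $\{\ell=0\}$ that supports $\varphi(M)$ and touches it at $x$ satisfies the $k+1$ linear conditions $\ell(\varphi(x))=0$ and $d(\ell\circ\varphi)_x=0$. For $r$ points this gives $(k+1)r$ conditions on the $(N+1)$-dimensional space of affine functions. If they are independent, then $N\ge(k+1)r$, and Example~\ref{ex:small} attains this bound. The definition does not ask for independence, and we shall not use it. Moreover, as $X$ moves, the tangent spaces at its points form a bundle over a configuration space, and one may expect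 its topology to force $N$ to be larger. For $\Delta$ this is known. Let $d(r)$ be the number of ones in the binary representation of $r$. If $k$ is a power of $2$, then for every $r$
\begin{equation}\label{eq:a}
\Delta(\mathbb R^k,r)>(k+1)r+(k-1)(r-d(r))-1,
\end{equation}
and for $r\le k=2^j$,
\begin{equation}\label{eq:b}
\Delta(\mathbb{RP}^k,r)>(k+1)r+kr-\frac{r(r+1)}2-1 ;
\end{equation}
see \cite{Vassiliev}, where it is conjectured that in both inequalities $\Delta$ may be replaced by $\delta$. We prove this conjecture.

\paragraph{Notation.} All homology and cohomology has coefficients in $\mathbb F_2$. We write $B(M,r)$ for the space of $r$-element subsets of $M$, a manifold of dimension $kr$. For a vector bundle $V\to M$ let $V[r]\to B(M,r)$ be the bundle with fiber $\bigoplus_{x\in X}V_x$ over $X$. Put $\psi=\psi_r=\mathbb R[r]$, where $\mathbb R$ also denotes the trivial line bundle; the fiber of $\psi$ over $X$ is the space of functions $X\to\mathbb R$. The tangent bundle of $B(M,r)$ is $TB(M,r)=(TM)[r]$. The total Stiefel--Whitney class is $w$, and $\bar w=w^{-1}=1+\bar w_1+\bar w_2+\cdots$.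 The symbol $\int$ means evaluation of a top-degree class, compactly supported if the manifold is not compact, on the mod $2$ fundamental class.

\begin{theorem}\label{thm:A}
If a $k$-manifold $M$ has an $r$-neighborly embedding in $\mathbb R^N$ and $\bar w_i(TB(M,r)\oplus\psi)\ne0$, then $N\ge(k+1)r+i$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $M$ be any $k$-manifold and let $n$ be the power of $2$ with $k<n\le 2k$. Then
\[
\delta(M,r)\ge(k+1)r+(n-k-1)(r-d(r))\qquad\text{for all }r\ge1 .
\]
\end{theorem}

\begin{theorem}\label{thm:C}
If $k=2^j$, then $\delta(\mathbb{RP}^k,r)\ge 2kr$ for all $r\ge1$.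
\end{theorem}

\begin{corollary}
If $k$ is a power of $2$, then $\delta(\mathbb R^k,r)>(k+1)r+(k-1)(r-d(r))-1$ for every $r\ge1$. If $r\le k=2^j$, then $\delta(\mathbb{RP}^k,r)>(k+1)r+kr-\frac{r(r+1)}2-1$.
\end{corollary}

\begin{proof}
For $k=2^j$ the power $n$ in Theorem~\ref{thm:B} is $2k$, so $n-k-1=k-1$. For the second inequality, $(k+1)r+kr-\frac{r(r+1)}2=2kr-\frac{r(r-1)}2\le2kr$, and Theorem~\ref{thm:C} applies; the restriction $r\le k$ is not needed.
\end{proof}

Since $\bar w_0=1$, Theorem~\ref{thm:A} always gives $N\ge(k+1)r$. Hence the three inequalities of Example~\ref{ex:small} are equalities. Beyond these cases we claim nothing about sharpness.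

\paragraph{Plan.} Theorem~\ref{thm:A} turns the problem into the search for nonzero dual Stiefel--Whitney classes. The remaining two proofs follow one pattern. The bundle $TB\oplus\psi$ is $k+1$ copies of a simpler bundle $\zeta$: for $\mathbb R^k$ we have $\zeta=\psi$, and for $\mathbb{RP}^k$ the bundle $\zeta$ is made in the same way from the tautological line bundle. If $w(\zeta)^n=1$ for some power $n>k$ of $2$, then the \emph{inverse} class becomes a \emph{power}:
\[
\bar w((k+1)\zeta)=w(\zeta)^{n-k-1}.
\]
Its component of highest conceivable degree is built from powers of top Stiefel--Whitney classes, and it remains to see that it is nonzero. For Theorem~\ref{thm:B} both steps are carried out on explicit closed manifolds that map to $B(\mathbb R^k,r)$. For Theorem~\ref{thm:C} we carry out the first step on the whole space $B(\mathbb{RP}^k,r)$; there we quote Cohen's computation of $H_*(B(\mathbb R^n,r))$, the only result beyond textbook topology that is used. The second step is a gluing argument with a direct image sheaf.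

\section{Measures with $r$ atoms}

\subsection{The case $r=1$}\label{ssec:one}

Let $\varphi:M\to\mathbb R^N$ be $1$-neighborly and, for simplicity, $M$ compact. Let $P$ be the convex hull of $\varphi(M)$. Replacing $\mathbb R^N$ by the affine hull of $P$ and translating, we may assume that $0$ is an interior point of $P$. Every point $\varphi(x)$ lies on $\partial P$, and a ray from an interior point meets $\partial P$ exactly once. So
\[
M\times(0,\infty)\to\mathbb R^N,\qquad (x,m)\mapsto m\varphi(x)
\]
is injective. We shall see in Lemma~\ref{lem:inj} that a continuous injective map of a $p$-manifold $V$ to $\mathbb R^N$, just as an immersion, forces $\bar w_q(TV)=0$ for $q>N-p$. Here $p=k+1$ and $TV$ is the pullback of $TM\oplus\mathbb R$.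

For $M=\mathbb{RP}^2$ we have $TM\oplus\mathbb R=3\gamma$ with $\gamma$ the tautological line bundle. With $u=w_1(\gamma)$ and $u^3=0$ we get $(1+u)^4=1+u^4=1$, so $\bar w(3\gamma)=(1+u)^{-3}=1+u$. Since $\bar w_1\ne0$, we conclude $N\ge3+1=4=2k$. In the same way, for $k=2^j$ we have $(1+u)^{2k}=1+u^{2k}=1$ on $\mathbb{RP}^k$, so $\bar w((k+1)\gamma)=(1+u)^{k-1}$ contains the nonzero term $u^{k-1}$ and $N\ge(k+1)+(k-1)=2k$. This is Theorem~\ref{thm:C} for $r=1$.

For larger $r$ each $r$ points $\varphi(x_1),\dots,\varphi(x_r)$ are the vertices of a face of $P$ that touches $\varphi(M)$ only at these vertices. We replace the points $\varphi(x)$ by the points of these faces, that is, by barycenters of $r$-tuples of points with positive weights. What has to be proved is that such a barycenter determines the points and the weights.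

\subsection{Injectivity}

For a positive measure $\mu=\sum_i m_i\delta_{x_i}$ with finite nonempty support in $M$ ($x_i$ distinct, $m_i>0$) put
\[
|\mu|=\sum m_i,\qquad g(\mu)=\sum m_i\varphi(x_i).
\]

\begin{lemma}\label{lem:faces}
Let $\varphi:M\to\mathbb R^N$ be $r$-neighborly and let $P$ be the convex hull of $\varphi(M)$. Assume that $0$ is an interior point of $P$. Then $g$ is injective on the set of positive measures on $M$ with at least one and at most $r$ atoms.
\end{lemma}

\begin{proof}
\emph{Fewer points.} For $1\le|X|<r$ there is also an affine function $\ell_X$ that is nonnegative on $\varphi(M)$ and vanishes on it exactly at $\varphi(X)$: since $M$ is infinite, we may choose $r$-element sets $A,A'$ with $A\cap A'=X$ and put $\ell_X=\ell_A+\ell_{A'}$.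

\emph{Barycenters lie on $\partial P$.} Let $1\le|X|\le r$. The function $\ell_X$ is nonnegative on $P$. If it vanished at an interior point of $P$, it would vanish on all of $P\supset\varphi(M)$; this is impossible, since $X$ is finite and $M$ is infinite. So all zeros of $\ell_X$ in $P$ lie on $\partial P$. If $\mu$ has support $X$, then its barycenter $b(\mu)=g(\mu)/|\mu|\in P$ is a convex combination of points of $\varphi(X)$, so $\ell_X(b(\mu))=0$ and $b(\mu)\in\partial P$.

\emph{Equal masses and supports.} Let $g(\mu)=g(\nu)$, with supports $X$ and $Y$. The points $b(\mu),b(\nu)\in\partial P$ are different from $0$ and lie on one ray from the interior point $0$. Such a ray meets the boundary of the convex set $P$ at most once, so $b(\mu)=b(\nu)$ and $|\mu|=|\nu|$. Now $\ell_Y(b(\mu))=\ell_Y(b(\nu))=0$. The left side is an average, with positive weights, of the nonnegative numbers $\ell_Y(\varphi(x))$, $x\in X$. Hence all of them vanish and $X\subset Y$. By symmetry $X=Y$.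

\emph{Equal weights.} Suppose $\mu\ne\nu$ and put $a=\min_{x\in X}\mu(\{x\})/\nu(\{x\})$. As $|\mu|=|\nu|$ and $\mu\neq\nu$, we have $0<a<1$. Then $\mu-a\nu$ is a positive measure of mass $(1-a)|\mu|>0$ whose nonempty support is strictly smaller than $X$, and $g(\mu-a\nu)=g((1-a)\nu)$, where $(1-a)\nu$ has support $X$. This contradicts the equality of supports just proved.
\end{proof}

The word ``exactly'' in the definition is essential. The segment $(0,1)\times\{0\}\subset\mathbb R^2$ lies in a supporting line that touches it at any $r$ points and at all others; here $N=2<2r$ for $r\ge2$. The positivity of the weights was used to deduce $X\subset Y$.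

\subsection{Injective maps and dual classes}

\begin{lemma}\label{lem:inj}
If a nonempty smooth manifold $V$ of dimension $p\ge1$ admits a continuous injective map $g:V\to\mathbb R^N$, then $\bar w_q(TV)=0$ for all $q\ge 0$ with $q>N-p$.
\end{lemma}

\begin{proof}
Fix a Riemannian metric on $V$ and a positive continuous function $\varepsilon$ with $\varepsilon(x)$ smaller than the injectivity radius at $x$. For a unit vector $v\in T_xV$ the points $\exp_x(\pm\varepsilon(x)v)$ are distinct, hence so are their images. The normalized difference of $g(\exp_x(\varepsilon(x)v))$ and $g(\exp_x(-\varepsilon(x)v))$ is a map from the unit sphere bundle of $TV$ to $S^{N-1}$ which is odd in $v$. It induces a map from the projectivization $P(TV)$ to $\mathbb{RP}^{N-1}$ that pulls the tautological line bundle back to the tautological line bundle of $P(TV)$. Let $u\in H^1(P(TV))$ be the first Stiefel--Whitney class of the latter. Then $u^N=0$.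

Recall that $H^*(P(TV))$ is a free $H^*(V)$-module on $1,u,\dots,u^{p-1}$ with the relation $\sum_{i=0}^pw_i(TV)u^{p-i}=0$. For $q>-p$ let $s_q$ be the coefficient of $u^{p-1}$ in $u^{p-1+q}$. Then $s_0=1$ and $s_q=0$ for $-p<q<0$. Multiplying the relation by $u^{q-1}$ we get $s_q=\sum_{i=1}^pw_i(TV)s_{q-i}$ for $q\ge1$. This is the recursion that defines $\bar w_q$, so $s_q=\bar w_q(TV)$ for $q\ge0$. If $q\ge0$ and $q\ge N-p+1$, then $u^{p-1+q}=0$ and $\bar w_q(TV)=0$.
\end{proof}

Since $\bar w_0=1$, the lemma for $q=0$ says that $N\ge p$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]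
Let $\varphi:M\to\mathbb R^N$ be $r$-neighborly. Replacing $\mathbb R^N$ by the affine hull of $\varphi(M)$, which only lowers $N$, and translating, we may assume that $0$ is interior to the convex hull of $\varphi(M)$.

Let $V_r$ be the space of positive measures on $M$ with exactly $r$ atoms. A measure with support $X$ is a positive function on $X$. So $V_r$ is an open subset, with nonempty convex fibers, of the total space of $\psi$ over $B(M,r)$. It is a manifold of dimension $(k+1)r$, the projection $V_r\to B(M,r)$ is a homotopy equivalence, and $TV_r$ is the pullback of $TB\oplus\psi$. Hence, if $\bar w_i(TB\oplus\psi)\ne0$, then $\bar w_i(TV_r)\ne0$. By Lemma~\ref{lem:faces} the continuous map $g:V_r\to\mathbb R^N$ is injective, and Lemma~\ref{lem:inj} gives $i\le N-(k+1)r$.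
\end{proof}

Only the continuity and the injectivity of $\varphi$, and the functions $\ell_X$, have been used.

\section{Euclidean space}

The restriction of an $r$-neighborly embedding to an open subset is $r$-neighborly, and every $k$-manifold contains an open subset diffeomorphic to $\mathbb R^k$. So for Theorem~\ref{thm:B} we may take $M=\mathbb R^k$. Then $TB=k\psi$, so $TB\oplus\psi=(k+1)\psi$. If $k=1$, then $n=2$, $n-k-1=0$, and the theorem is Theorem~\ref{thm:A} with $i=0$. From now on $k\ge2$.

\subsection{Two points}\label{ssec:two}

Mapping a direction $\pm v$ to the pair $\{v,-v\}$ is a homotopy equivalence $\mathbb{RP}^{k-1}\to B(\mathbb R^k,2)$. Over $\mathbb{RP}^{k-1}$ the functions on $\{v,-v\}$ split into even and odd ones, so $\psi=\mathbb R\oplus\eta$ with $\eta$ the nontrivial line bundle. With $t=w_1(\eta)$ and $t^k=0$ we have $w(\psi)^n=(1+t)^n=1+t^n=1$ for the power $n$ of $2$ with $k<n\le2k$. So $\bar w((k+1)\psi)=(1+t)^{n-k-1}$, with the nonzero term $t^{n-k-1}$, as $n-k-1\le k-1$. This is Theorem~\ref{thm:B} for $r=2$. For $k=2$, for example, $\bar w_1=t\ne0$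 on $\mathbb{RP}^1$ and $N\ge 3\cdot2+1=7$.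

For $r=2^s$ points we repeat this construction inside itself: each point of a pair is replaced by a small cluster of $2^{s-1}$ points. The closed manifold $Z_s$ obtained in this way has dimension $(k-1)(2^s-1)$, which is the degree of $w_{2^s-1}(\psi)^{k-1}$. We shall see that this class is nonzero on $Z_s$; then so are the lower powers of $w_{2^s-1}(\psi)$, in particular the power $n-k-1\le k-1$ that we need. For general $r$ we put clusters side by side according to the binary representation of $r$.

\subsection{The manifolds $Z_s$}\label{ssec:Z}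

Let $I=(-2,2)^k$ and $\epsilon=\frac1{4\sqrt k}$. Let $\mathbb Z_2$ act on $S^{k-1}$ by the antipode and on a square $A\times A$ by interchanging the factors. Define
\[
\theta:S^{k-1}\times_{\mathbb Z_2}B(I,m)^2\to B(I,2m),\qquad \theta[v,a,b]=(v+\epsilon a)\cup(-v+\epsilon b).
\]
This is compatible with $[v,a,b]=[-v,b,a]$. The cubes $\pm v+\epsilon I$ lie in $I$, because $1+2\epsilon<2$. They are disjoint: some coordinate has $|v_i|\ge1/\sqrt k$, and in this coordinate the centers $v$ and $-v$ differ by at least $2/\sqrt k>4\epsilon$. So $\theta$ is well defined.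

Let $Z_0$ be a point, $g_0:Z_0\to B(I,1)$ the map with value $\{0\}$, and, for $s\ge1$,
\[
Z_s=S^{k-1}\times_{\mathbb Z_2}(Z_{s-1}\times Z_{s-1}),\qquad g_s=\theta\circ(1\times g_{s-1}\times g_{s-1}):Z_s\to B(I,2^s).
\]
$Z_s$ is a closed manifold of dimension $(k-1)+2(k-1)(2^{s-1}-1)=(k-1)(2^s-1)$. Put $\psi_{(s)}=g_s^*\psi$. For $s\ge1$ let $t\in H^1(Z_s)$ be the pullback of the generator under the projection $Z_s\to\mathbb{RP}^{k-1}$, a fiber bundle with fiber $Z_{s-1}\times Z_{s-1}$. Then $t^k=0$, and $t^{k-1}$ is Poincar\'e dual to a fiber. For $s=1$ we recover $Z_1=\mathbb{RP}^{k-1}$ and the map of Section~\ref{ssec:two}.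

\begin{lemma}\label{lem:top}
For $k\ge2$ and $s\ge0$, $\ \int_{Z_s}w_{2^s-1}(\psi_{(s)})^{k-1}=1$.
\end{lemma}

\begin{proof}
For $s=0$ the claim is that $1$ evaluates to $1$ on a point. Let $s\ge1$ and $A=Z_{s-1}$. Write $\psi_{(s-1)}=\mathbb R\oplus\psi'$, constants and functions with sum zero. Over $Z_s$ a configuration is a union of two clusters. Its functions split into constants, functions that are constant on each cluster with opposite values on the two, and functions with sum zero on each cluster:
\[
\psi_{(s)}=\mathbb R\oplus\eta\oplus\Psi'.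
\]
Here $\eta$ is pulled back from the nontrivial line bundle on $\mathbb{RP}^{k-1}$, so $w_1(\eta)=t$, and $\Psi'$ has rank $2(2^{s-1}-1)=2^s-2$ and restricts to the external sum $\psi'\times\psi'$ on the fiber $A\times A$. So $w_{2^s-1}(\psi_{(s)})=t\,w_{2^s-2}(\Psi')$. Since $t^{k-1}$ is dual to the fiber, the integral equals
\[
\int_{A\times A}\bigl(w_{2^{s-1}-1}(\psi')\times w_{2^{s-1}-1}(\psi')\bigr)^{k-1}=\Bigl(\int_Aw_{2^{s-1}-1}(\psi_{(s-1)})^{k-1}\Bigr)^2=1
\]
by induction.
\end{proof}

\subsection{Nilpotence}

On $Z_1=\mathbb{RP}^{k-1}$ the identity $w(\psi)^n=1$ came from $t^n=0$. On $Z_s$ we prove that the $n$-th power of \emph{every} class of positive degree vanishes. The structure to exploit is the double cover $S^{k-1}\times A\times A\to Z_s$ with $A=Z_{s-1}$, and the difficulty is to find enough classes on $Z_s$ whose powers can be computed. Two kinds, together with multiplication by $t$, will suffice: transfers from the cover and Steenrod's external squares.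

\begin{lemma}\label{lem:nil}
Let $k\ge2$ and let $n\ge k$ be a power of $2$. Then $y^n=0$ for every class $y$ of positive degree on any finite product $\prod_iZ_{s_i}$.
\end{lemma}

\begin{proof}
Since $n$ is a power of $2$, the map $y\mapsto y^n$ is additive. By K\"unneth $y$ is a sum of cross products, each with a factor of positive degree. So it suffices to treat homogeneous classes on a single $Y=Z_s$, by induction on $s$. The case $s=0$ is trivial. Let $s\ge1$, $A=Z_{s-1}$, and let $\pi:\tilde Y=S^{k-1}\times A\times A\to Y$ be the double cover, with covering involution $\sigma$. Its characteristic class is $t$, and $t^n=0$ because $n\ge k$. We recall three standard facts.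
\begin{itemize}
\item[(1)] With $\operatorname{tr}$ the transfer, there is an exact sequence
\[
H^{q-1}(Y)\xrightarrow{\ t\ }H^q(Y)\xrightarrow{\pi^*}H^q(\tilde Y)\xrightarrow{\operatorname{tr}}H^q(Y)\xrightarrow{\ t\ }H^{q+1}(Y),
\]
and similarly for every double cover.
\item[(2)] $\pi^*\operatorname{tr}=1+\sigma^*$, $\ \operatorname{tr}\pi^*=0$, $\ \operatorname{tr}(u\,\pi^*z)=\operatorname{tr}(u)\,z$.
\item[(3)] Steenrod's external square, restricted from $S^\infty\times_{\mathbb Z_2}A^2$ to $Y$, is a map $P:H^q(A)\to H^{2q}(Y)$ with $\pi^*P(x)=1\otimes x\otimes x$, $P(xx')=P(x)P(x')$ and $P(0)=0$.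
\end{itemize}
Let $\iota\in H^{k-1}(S^{k-1})$ be the generator. As $k\ge2$, $H^*(S^{k-1})$ has the basis $1,\iota$, and $\sigma^*(\iota^\varepsilon\otimes x\otimes x')=\iota^\varepsilon\otimes x'\otimes x$ for $\varepsilon\in\{0,1\}$. Let $G\subset H^*(Y)$ be the span of all classes $P(x)$ and $\operatorname{tr}(\iota^\varepsilon\otimes x\otimes x')$ with $x,x'$ homogeneous.

\emph{Claim: $\operatorname{im}\pi^*=\pi^*G$.} Let $\{x_a\}$ be a homogeneous basis of $H^*(A)$. Classes in $\operatorname{im}\pi^*$ are $\sigma^*$-invariant, hence combinations of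
\[
\iota^\varepsilon\otimes(x_a\otimes x_b+x_b\otimes x_a)=\pi^*\operatorname{tr}(\iota^\varepsilon\otimes x_a\otimes x_b),\qquad 1\otimes x_a\otimes x_a=\pi^*P(x_a),\qquad \iota\otimes x_a\otimes x_a .
\]
The first two kinds are in $\pi^*G$. So modulo $\pi^*G$ a homogeneous element of $\operatorname{im}\pi^*$ equals a class $\sum_ac_a\,\iota\otimes x_a\otimes x_a$, with all $x_a$ of one degree, which again lies in $\operatorname{im}\pi^*=\ker\operatorname{tr}$. We show that all $c_a$ vanish. By naturality, $\operatorname{tr}(\iota\otimes1\otimes1)$ is the pullback of the transfer of $\iota$ to $\mathbb{RP}^{k-1}$. The latter is the generator of $H^{k-1}(\mathbb{RP}^{k-1})$, by (1) for $S^{k-1}\to\mathbb{RP}^{k-1}$ and $H^k(\mathbb{RP}^{k-1})=0$. So $\operatorname{tr}(\iota\otimes1\otimes1)=t^{k-1}$, and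
\[
0=\sum_ac_a\operatorname{tr}\bigl((\iota\otimes1\otimes1)\,\pi^*P(x_a)\bigr)=\sum_ac_a\,t^{k-1}P(x_a).
\]
Let $\{x_b^*\}$ be the Poincar\'e dual basis of $H^*(A)$. For $x_b$ of the same degree as the $x_a$ in the sum, multiply by $P(x_b^*)$ and integrate. As $t^{k-1}$ is dual to the fiber $A\times A$, on which $P(x_ax_b^*)$ restricts to $x_ax_b^*\otimes x_ax_b^*$, we get $0=\sum_ac_a\bigl(\int_Ax_ax_b^*\bigr)^2=c_b$. This proves the claim.

By (1), $\ker\pi^*=tH^*(Y)$. Hence $H^*(Y)=G+tH^*(Y)$, and by induction on the degree $H^*(Y)=\sum_{i\ge0}t^iG$. Let $y=\sum_it^ig_i$ be homogeneous of positive degree, with $g_i\in G$ homogeneous of degree $\deg y-i$. Then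
\[
y^n=\sum_it^{in}g_i^n=g_0^n .
\]
The class $g_0$ is a sum of terms $P(x)$ with $\deg x>0$ and $\operatorname{tr}(u)$ with $u=\iota^\varepsilon\otimes x\otimes x'$, $\deg u>0$. It remains to check that their $n$-th powers vanish.

First, $P(x)^n=P(x^n)=P(0)=0$ by the induction hypothesis. Next, by (2),
\[
\operatorname{tr}(u)^2=\operatorname{tr}(u\,\pi^*\operatorname{tr}u)=\operatorname{tr}(u^2)+\operatorname{tr}(u\,\sigma^*u).
\]
The product $u\,\sigma^*u$ is $0$ if $\varepsilon=1$, since $\iota^2=0$. If $\varepsilon=0$, it is $1\otimes xx'\otimes xx'=\pi^*P(xx')$. In both cases $\operatorname{tr}(u\,\sigma^*u)=0$, so $\operatorname{tr}(u)^2=\operatorname{tr}(u^2)$. Since $u^2$ is zero or of the same form as $u$, iteration gives $\operatorname{tr}(u)^n=\operatorname{tr}(u^n)$. Finally $u^n=0$: if $\varepsilon=1$, because $\iota^2=0$ and $n\ge2$; if $\varepsilon=0$, because $x$ or $x'$ has positive degree and its $n$-th power is zero by induction.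
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}}

Write $r=\sum_{i=1}^{d(r)}r_i$ with distinct powers $r_i=2^{s_i}$. Let $W=\prod_iZ_{s_i}$, mapped to $B(\mathbb R^k,r)$ by placing translates of the clusters given by the $g_{s_i}$ in disjoint cubes. On $W$ the bundle $\psi$ is the direct sum of the pullbacks of the $\psi_{(s_i)}$. Lemma~\ref{lem:nil}, with the $n$ of the theorem, gives $w(\psi)^n=1+\sum_{q\ge1}w_q(\psi)^n=1$ on $W$. Since $n\ge k+1$,
\[
\bar w((k+1)\psi)=w(\psi)^{n-k-1}=\prod_iw(\psi_{(s_i)})^{n-k-1}.
\]
The bundle $\psi_{(s_i)}$ of rank $r_i$ has a trivial summand, so its Stiefel--Whitney classes vanish above degree $r_i-1$. Hence the component of degree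
\[
(n-k-1)(r-d(r))=\sum_i(n-k-1)(r_i-1)
\]
is the cross product of the classes $w_{r_i-1}(\psi_{(s_i)})^{n-k-1}$. As $n\le2k$, we have $n-k-1\le k-1$, and each of these classes is nonzero by Lemma~\ref{lem:top}. By K\"unneth so is their cross product. So $\bar w_{(n-k-1)(r-d(r))}(TB\oplus\psi)\ne0$ on $B(\mathbb R^k,r)$, and Theorem~\ref{thm:A} gives the bound. \qed

\section{Projective space}

Let $k=2^j$, let $\gamma$ be the tautological line bundle on $\mathbb{RP}^k$, and put $\xi=\gamma[r]$, a bundle of rank $r$ over $B(\mathbb{RP}^k,r)$. From $T\mathbb{RP}^k\oplus\mathbb R=(k+1)\gamma$ we obtain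
\[
TB(\mathbb{RP}^k,r)\oplus\psi=(T\mathbb{RP}^k\oplus\mathbb R)[r]=(k+1)\xi .
\]
If $k=1$, Theorem~\ref{thm:C} is Theorem~\ref{thm:A} with $i=0$. Let $k\ge2$. In Section~\ref{ssec:one} we treated $r=1$ with two facts: $w(\gamma)^{2k}=1$ and $w_1(\gamma)^{k-1}\ne0$. We prove their analogues for $\xi$: first $w(\xi)^{2k}=1$ (Lemma~\ref{lem:xi}), then $w_r(\xi)^{k-1}\ne0$ (Proposition~\ref{prop:nonzero}). They imply Theorem~\ref{thm:C}, as follows.

\begin{proof}[Proof of Theorem~\ref{thm:C} from Lemma~\ref{lem:xi} and Proposition~\ref{prop:nonzero}]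
By Lemma~\ref{lem:xi}, $\bar w((k+1)\xi)=w(\xi)^{2k-(k+1)}=w(\xi)^{k-1}$. As $\xi$ has rank $r$, the component of degree $r(k-1)$ is $w_r(\xi)^{k-1}$, which is nonzero by Proposition~\ref{prop:nonzero}. Theorem~\ref{thm:A} gives $\delta(\mathbb{RP}^k,r)\ge(k+1)r+(k-1)r=2kr$.
\end{proof}

The hypothesis $k=2^j$ is used only to make $2k$ a power of $2$ in Lemma~\ref{lem:xi}. Without it the method may give much less: for $\mathbb{RP}^3$ and $r=1$ we have $w(4\gamma)=(1+u)^4=1$, and Theorem~\ref{thm:A} gives only $N\ge4$.

\subsection{The class $w(\psi)$ on configurations in Euclidean space}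

We derive $w(\xi)^{2k}=1$ from the analogous statement for $\psi$ over $B(\mathbb R^{2k},r)$ and $B(\mathbb R^{2k},2r)$. For this we must know that Lemma~\ref{lem:nil} controls the whole cohomology of $B(\mathbb R^n,r)$, which is what Cohen's theorem provides. Let $n\ge2$ and use the notation of Section~\ref{ssec:Z} with $k$ replaced by $n$; in particular $I=(-2,2)^n$, and $B(\mathbb R^n,r)\cong B(I,r)$. The Pontryagin product on $\bigoplus_rH_*(B(I,r))$ is induced by placing two configurations in two disjoint cubes. Let $[1]$ be the generator of $H_0(B(I,1))$ and let $e_i$ be the $i$-dimensional generator of $H_*(\mathbb{RP}^{n-1})$. For a homogeneous $x\in H_*(B(I,m))$ let $e_i\otimes x\otimes x$ be the corresponding class in $H_*(S^{n-1}\times_{\mathbb Z_2}B(I,m)^2)$, and put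
\[
Q_i(x)=\theta_*(e_i\otimes x\otimes x)\in H_*(B(I,2m)),\qquad 0\le i\le n-1 .
\]

\begin{theorem}[Cohen \cite{Cohen}]\label{thm:Cohen}
For $n\ge2$ the algebra $\bigoplus_{r\ge0}H_*(B(I,r);\mathbb F_2)$ is the polynomial algebra on the classes $Q_{i_1}\cdots Q_{i_s}[1]$ with $s\ge0$ and $0<i_1\le\dots\le i_s\le n-1$.
\end{theorem}

This is the computation of $H_*(C_nX)$ in \cite{Cohen} for $X=S^0$; Browder brackets do not contribute, because $\lambda_{n-1}([1],[1])=0$ mod $2$. To compare with the operad language used there: the spaces $B(I,m)$ carry an action of the little $n$-cubes operad $\mathcal C_n$ and are equivalent to $\mathcal C_n(m)/S_m$ by taking centers, where $S_m$ is the symmetric group. The map $S^{n-1}\to\mathcal C_n(2)$ that sends $v$ to the affine embeddings of $I$ onto $v+\epsilon I$ and $-v+\epsilon I$ is a $\mathbb Z_2$-homotopy equivalence, since its composition with the equivalences $\mathcal C_n(2)\to F(I,2)\to S^{n-1}$ (centers, normalized difference; $F(I,2)$ is the space of ordered pairs of distinct points) is the identity. So $\theta$ is the structure map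 that defines the operations $Q_i$.

\begin{lemma}\label{lem:psi}
Let $n\ge2$ be a power of $2$. Then $w(\psi)^n=1$ on $B(\mathbb R^n,r)$ for all $r\ge1$.
\end{lemma}

\begin{proof}
If $x=(g_{s-1})_*z$ with $z\in H_*(Z_{s-1})$ homogeneous, then by naturality
\[
Q_i(x)=\theta_*(1\times g_{s-1}\times g_{s-1})_*(e_i\otimes z\otimes z)=(g_s)_*(e_i\otimes z\otimes z),
\]
with $e_i\otimes z\otimes z\in H_*(Z_s)$. Starting from $[1]=(g_0)_*1$ we see that each class $Q_{i_1}\cdots Q_{i_s}[1]$ lies in the image of $(g_s)_*$. A product of such classes is the image of a cross product under the map $\prod_iZ_{s_i}\to B(I,r)$, $\sum_i2^{s_i}=r$, that juxtaposes clusters in disjoint cubes. So by Theorem~\ref{thm:Cohen} the images of the groups $H_*(\prod_iZ_{s_i})$ with $\sum_i2^{s_i}=r$ span $H_*(B(\mathbb R^n,r))$. Dually, a cohomology class of $B(\mathbb R^n,r)$ that vanishes on all these products is zero. By Lemma~\ref{lem:nil} with $k=n$, the $n$-th power of every class of positive degree vanishes on each product, hence on $B(\mathbb R^n,r)$. Therefore $w(\psi)^n=1+\sum_{i\ge1}w_i(\psi)^n=1$.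
\end{proof}

\begin{lemma}\label{lem:xi}
For $k=2^j\ge2$, $\ w(\xi)^{2k}=1$ on $B(\mathbb{RP}^k,r)$.
\end{lemma}

\begin{proof}
By Whitney's theorem $\mathbb{RP}^k$ embeds in $\mathbb R^{2k}$. So $\psi_r$ is pulled back from $B(\mathbb R^{2k},r)$, and $w(\psi_r)^{2k}=1$ by Lemma~\ref{lem:psi} with $n=2k$.

To bring in $\xi$ we double the points. Let $\pi:S^k\to\mathbb{RP}^k$ be the double cover and $S^k\subset\mathbb R^{k+1}\subset\mathbb R^{2k}$. The map $X\mapsto\pi^{-1}(X)$ from $B(\mathbb{RP}^k,r)$ to $B(\mathbb R^{2k},2r)$ pulls $\psi_{2r}$ back to the bundle whose fiber over $X$ is the sum over $x\in X$ of the spaces of functions on $\pi^{-1}(x)=\{v,-v\}$. Split these functions into even and odd ones. The even ones are functions of $x$. The odd ones are the linear functionals on the line $\mathbb Rv=\gamma_x$, and $\gamma^*\cong\gamma$. So the pullback is $\psi_r\oplus\xi$. By Lemma~\ref{lem:psi} for $2r$ points, $w(\psi_r)^{2k}w(\xi)^{2k}=1$, and hence $w(\xi)^{2k}=1$.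
\end{proof}

\subsection{Nonvanishing of the top class}

\begin{proposition}\label{prop:nonzero}
For $k\ge2$ and $r\ge1$, $\ w_r(\xi)^{k-1}\ne0$ on $B(\mathbb{RP}^k,r)$.
\end{proposition}

\paragraph{Setting and idea.} Let $x_0,\dots,x_k$ be homogeneous coordinates, $p_\infty=[0:\dots:0:1]$ and $E=\mathbb{RP}^k\setminus\{p_\infty\}$. Forgetting $x_k$ is a projection $E\to Q=\mathbb{RP}^{k-1}$. It is a real line bundle, whose fiber over a line $l\subset\mathbb R^k$ is $\operatorname{Hom}(l,\mathbb R)$; this bundle is nontrivial. Put $\mathcal X=B(E,r)$, an open subset of $B(\mathbb{RP}^k,r)$ of dimension $rk$, and $q_0=[1:0:\dots:0]\in Q$. The advantage of $E$ is that its fibers are lines, and $B(\mathbb R,m)=\{h_1<\dots<h_m\}\cong\mathbb R^m$ is a cell.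

We shall see that $w_r(\xi)^{k-1}$ is dual in $\mathcal X$ to the set of configurations in the single fiber $E_{q_0}$. To detect it we need a compactly supported class of degree $r$ that is nonzero on this set. If $E$ were trivial, with a height function, we would take $r$ disjoint sections of $E$, at the heights $1,\dots,r$. The configurations with one point on each section form a compact submanifold which meets $B(E_{q_0},r)$ in one point, and its dual class would do. But $E$ is nontrivial and any two sections of it meet. The remedy is to look at the number of configurations of this submanifold that lie over a given multiset $\sum n_jz_j$ of points of $Q$: we distribute the heights among the points $z_j$, with $n_j$ heights for $z_j$, so the number is $r!/\prod n_j!$. This does not refer to heights. We shall see that a compactly supported class of degree $r$ is determined by such numbers modulo $2$, and that local versions of the construction can therefore be glued, even though the bundle $E$ is twisted. For $r=2$ the number is $1$ over $2q$ and $2\equiv0$ over $z_1+z_2$, $z_1\ne z_2$;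 see Figure~\ref{fig:heights}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw[dashed] (-0.8,1)--(0.8,1);
\draw[dashed] (-0.8,2)--(0.8,2);
\draw (0,0.2)--(0,2.8);
\fill (0,1) circle (2.5pt);
\fill (0,2) circle (2.5pt);
\node[below] at (0,0.2) {$q$};
\node[left] at (-0.8,1) {$1$};
\node[left] at (-0.8,2) {$2$};
\draw[dashed] (3.2,1)--(5.8,1);
\draw[dashed] (3.2,2)--(5.8,2);
\draw (4,0.2)--(4,2.8);
\draw (5,0.2)--(5,2.8);
\fill (4,1) circle (2.5pt);
\fill (5,2) circle (2.5pt);
\node[below] at (4,0.2) {$z_1$};
\node[below] at (5,0.2) {$z_2$};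
\draw[dashed] (7.2,1)--(9.8,1);
\draw[dashed] (7.2,2)--(9.8,2);
\draw (8,0.2)--(8,2.8);
\draw (9,0.2)--(9,2.8);
\fill (8,2) circle (2.5pt);
\fill (9,1) circle (2.5pt);
\node[below] at (8,0.2) {$z_1$};
\node[below] at (9,0.2) {$z_2$};
\end{tikzpicture}
\caption{Two-point configurations in a trivialized line bundle whose heights are $1$ and $2$. Vertical lines are fibers. Over the multiset $2q$ there is one such configuration (left); over $z_1+z_2$ with $z_1\neq z_2$ there are two (middle and right).}
\label{fig:heights}
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:nonzero}]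
It suffices to prove that $w_r(\xi)^{k-1}\ne0$ on $\mathcal X$.

\medskip\noindent\emph{Step 1: a dual submanifold.} The linear forms $x_1,\dots,x_{k-1}$ restrict to sections of $\gamma^*\cong\gamma$, hence define a section of $(k-1)\xi$ over $\mathcal X$: its value at a configuration is the collection of the values at its points. The common zero set of the forms in $E$ is $E_{q_0}$, so the zero set of the section is $\mathcal X_0=B(E_{q_0},r)\cong\mathbb R^r$, closed in $\mathcal X$. The section is transverse to zero, because near $E_{q_0}$, in the chart $x_0=1$, the forms are the coordinates $x_1,\dots,x_{k-1}$. Since $w_{r(k-1)}((k-1)\xi)=w_r(\xi)^{k-1}$,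
\[
\int_{\mathcal X}w_r(\xi)^{k-1}\cup\alpha=\int_{\mathcal X_0}\alpha\qquad\text{for }\alpha\in H^r_c(\mathcal X).
\]
We have to find $\alpha\in H^r_c(\mathcal X)$ with $\int_{\mathcal X_0}\alpha=1$.

\medskip\noindent\emph{Step 2: $H_c^r(\mathcal X)$ as sections of a sheaf.} Let $Y=Q^r/S_r$, a compact Hausdorff space whose points are the multisets $z=\sum_jn_jz_j$ ($z_j\in Q$ distinct, $n_j\ge1$, $\sum n_j=r$), and let $f:\mathcal X\to Y$ map a configuration to the multiset of its projections to $Q$. Then
\begin{equation}\label{eq:fiber}
f^{-1}(z)=\prod_jB(E_{z_j},n_j)\cong\mathbb R^r .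
\end{equation}
Recall that for a sheaf $\mathcal G$ on $\mathcal X$ the sections of $f_!\mathcal G$ over an open set $U$ are the sections of $\mathcal G$ over $f^{-1}(U)$ whose support is proper over $U$. Let $\mathcal I^\bullet$ be an injective resolution of the constant sheaf $\mathbb F_2$ on $\mathcal X$. Then $R^qf_!\mathbb F_2$ is the $q$-th cohomology sheaf of $f_!\mathcal I^\bullet$. By proper base change, restricting cocycles to the fiber (where $\mathcal I^\bullet$ restricts to a resolution of $\mathbb F_2$, which maps to an injective one) gives an isomorphism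
\[
(R^qf_!\mathbb F_2)_z\cong H^q_c(f^{-1}(z)).
\]
By \eqref{eq:fiber} this is $0$ for $q\ne r$ and canonically $\mathbb F_2$ for $q=r$. Put $\mathcal F=R^rf_!\mathbb F_2$, the only nonzero cohomology sheaf of $Rf_!\mathbb F_2$. As $Y$ is compact, $H_c^*(\mathcal X)=H^*(Y;Rf_!\mathbb F_2)$, and so
\[
H^r_c(\mathcal X)=\Gamma(Y;\mathcal F).
\]
Since $\mathcal X_0=f^{-1}(rq_0)$, the restriction to $H^r_c(\mathcal X_0)=\mathbb F_2$ is the passage to the stalk at $rq_0$. For a section $s$ of $\mathcal F$ let $s(z)\in\mathbb F_2$ be its germ at $z$. We need a global section with $s(rq_0)=1$, and we construct one with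
\begin{equation}\label{eq:s}
s\Bigl(\sum n_jz_j\Bigr)=\frac{r!}{\prod_jn_j!}\bmod2 .
\end{equation}
A section of a sheaf is determined by its germs. So there is at most one section with these values on any open set, and we only need to construct sections locally.

\medskip\noindent\emph{Step 3: local sections.} Let $y=\sum_im_iq_i\in Y$ with $q_i$ distinct. Choose disjoint open discs $D_i\ni q_i$ in $Q$ with trivializations $E|_{D_i}\cong D_i\times\mathbb R$, and call the $\mathbb R$-coordinate the height. The multisets with exactly $m_i$ points in $D_i$ for all $i$, counted with multiplicity, form an open neighborhood $U_y=\prod_iD_i^{m_i}/S_{m_i}$ of $y$, and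
\[
\Omega:=f^{-1}(U_y)=\prod_iB(D_i\times\mathbb R,m_i).
\]
Let $\Lambda\subset\Omega$ be the closed set of configurations such that, for each $i$, the points over $D_i$ have the heights $1,\dots,m_i$, each once. Let $O\subset\Omega$ be the open set of configurations such that, for each $i$, the heights of the points over $D_i$ are distinct. Listing these heights in increasing order for each $i$ gives a submersion $h:O\to\prod_i\mathbb R^{m_i}=\mathbb R^r$ with $\Lambda=h^{-1}(e)$, $e=(1,\dots,m_i)_i$. Pulling back the generator of $H^r_{\{e\}}(\mathbb R^r)$ and using excision we get a class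
\[
\tau\in H^r_\Lambda(O)=H^r_\Lambda(\Omega).
\]
Listing points by height identifies $\Lambda$ with $\prod_iD_i^{m_i}$, and $f|_\Lambda$ with the quotient map $\prod_iD_i^{m_i}\to\prod_iD_i^{m_i}/S_{m_i}=U_y$ by a finite group, which is proper. So sections supported in $\Lambda$ have support proper over $U_y$:
\[
\Gamma_\Lambda(\Omega,\mathcal I^\bullet)\subset\Gamma(U_y,f_!\mathcal I^\bullet).
\]
A cocycle in $\Gamma_\Lambda(\Omega,\mathcal I^r)$ that represents $\tau$ thus defines a section $\tau_y\in\Gamma(U_y;\mathcal F)$. By the description of stalks in Step 2, its germ at $z$ is the image of $\tau$ under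
\[
H^r_\Lambda(\Omega)\to H^r_{\Lambda\cap f^{-1}(z)}(f^{-1}(z))\to H^r_c(f^{-1}(z))=\mathbb F_2 .
\]

We compute it. Let $z=\sum n_jz_j\in U_y$. A point of $\Lambda\cap f^{-1}(z)$ is a way to distribute, for each $i$, the heights $1,\dots,m_i$ among the $z_j\in D_i$, with $n_j$ heights for $z_j$. So $\Lambda\cap f^{-1}(z)$ is finite, with
\[
\prod_i\frac{m_i!}{\prod_{z_j\in D_i}n_j!}
\]
elements. Near each of them the heights of the points of the configuration are local coordinates on $f^{-1}(z)$, and $h$ is given by these coordinates up to a permutation. So $h|_{f^{-1}(z)}$ is a local diffeomorphism there, and $\tau$ restricts to the local generator. As $f^{-1}(z)\cong\mathbb R^r$, each local generator maps to the generator of $H^r_c(f^{-1}(z))$. Hence $\tau_y(z)$ is the displayed number mod $2$.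

\medskip\noindent\emph{Step 4: gluing.} The section $\tau_y$ used $m_i$ heights over each $D_i$ separately, since the trivializations over different discs are unrelated. A constant integer factor corrects for this. Put $s_y=\frac{r!}{\prod_im_i!}\,\tau_y$. At $z=\sum n_jz_j\in U_y$ it takes the value
\[
\frac{r!}{\prod_im_i!}\prod_i\frac{m_i!}{\prod_{z_j\in D_i}n_j!}=\frac{r!}{\prod_jn_j!}\bmod2,
\]
which is \eqref{eq:s} and does not depend on $y$ or on the choices. So the sections $s_y$ agree on overlaps and glue to a global section $s$ of $\mathcal F$, with $s(rq_0)=r!/r!=1$. The corresponding class $\alpha\in H^r_c(\mathcal X)$ satisfies $\int_{\mathcal X_0}\alpha=1$, and by Step 1 $w_r(\xi)^{k-1}\ne0$ on $\mathcal X$.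
\end{proof}

This completes the proof of Theorem~\ref{thm:C}, and with it the proof of the conjecture.

\begin{thebibliography}{9}

\bibitem{Cohen}
F. R. Cohen, \emph{The homology of $\mathcal C_{n+1}$-spaces, $n\ge0$}, in: Cohen--Lada--May, \emph{The Homology of Iterated Loop Spaces}, Lecture Notes in Math. 533.

\bibitem{Vassiliev}
Victor A. Vassiliev, \emph{On $r$-neighborly submanifolds in $R^N$}, arXiv:1407.7240 (2014).

\end{thebibliography}

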